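
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Induced-minor-closed graph classes\\ that are neither tame nor feral}


\begin{abstract}
A graph class is tame if its $n$-vertex members have polynomially many minimal separators, and feral if for arbitrarily large $n$ it has $n$-vertex members with exponentially many. We disprove the conjecture that every induced-minor-closed class is tame or feral. We construct an induced-minor-closed class of planar graphs of pathwidth at most $4$ in which $n$-vertex graphs have at most $2^{O(\sqrt n)}$ minimal separators, and $2^{\Theta(\sqrt n)}$ is attained for infinitely many $n$. The idea is a gadget that stores one binary choice, may be made as large as we like, and loses the choice as soon as any part of it is contracted. Varying the size of the gadget gives growth rates $2^{\Theta(f(n))}$ for essentially every $f$ between $\log n$ and $n$.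
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite and simple. Let $u,v$ be distinct vertices of a graph $G$. A set $S\subseteq V(G)\setminus\{u,v\}$ is a \emph{$u$-$v$-separator} if $u$ and $v$ lie in distinct components of $G-S$, and a \emph{minimal} $u$-$v$-separator if moreover no proper subset of $S$ is a $u$-$v$-separator. A \emph{minimal separator} of $G$ is a set that is a minimal $u$-$v$-separator for some pair $u,v$.

How many minimal separators can a graph on $n$ vertices have? In a tree each of them is a single vertex, so there are at most $n$. In a cycle of length $n\ge4$ they are the $n(n-3)/2$ pairs of nonadjacent vertices. At the other extreme, let $\Theta_{p,m}$ consist of two vertices $a,b$ joined by $p$ internally disjoint paths, each with $m$ internal vertices. A minimal $a$-$b$-separator of $\Theta_{p,m}$ picks one internal vertex from each path, and every such choice works, so there are $m^p$ of them. For $m=2$ this gives $2^p$ minimal separators on only $2p+2$ vertices.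

Accordingly, a class $\mathcal F$ of graphs is called \emph{tame} if there is a constant $k$ such that every $n$-vertex graph in $\mathcal F$ has at most $O(n^k)$ minimal separators. It is called \emph{feral} if there is a constant $c>1$ such that, for arbitrarily large $n$, $\mathcal F$ contains $n$-vertex graphs with at least $c^n$ minimal separators. Is there anything in between?

For classes closed only under deleting vertices there is, as the class of all graphs isomorphic to an induced subgraph of some $\Theta_{m,m}$ shows. Let $G$ be an $n$-vertex induced subgraph of $\Theta_{m,m}$ and let $S$ be a minimal separator of $G$, say a minimal $u$-$v$-separator. The components of $G-S$ containing $u$ and $v$ both have neighborhood exactly $S$ (Lemma~\ref{lem:full} below). If one of them avoids $a$ and $b$, it consists of consecutive internal vertices of one of the paths, so $|S|\le 2$. There are at most $(n+1)^2$ such sets. Otherwise one contains $a$ and the other $b$. Then each vertex of $S$ is an internal vertex of a path that is completely present in $G$, and $S$ picks exactly one internal vertex from each of these paths. Let $k$ be their number. Since $k\le m$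 and $km\le n$, we have $k\le\sqrt n$, and so there are at most $m^k\le n^{\sqrt n}$ such sets. Hence the class is not feral, and it is not tame because $\Theta_{m,m}$ has at least $m^m$ minimal separators on $m^2+2$ vertices. Here each choice is expensive (a whole path of length $m+1$) and is lost when the path is damaged by a deletion.

Contractions ruin this example: for $m\ge2$, contracting edges turns $\Theta_{m,m}$ into $\Theta_{m,2}$, where a choice costs two vertices. A graph $H$ is an \emph{induced minor} of $G$ if it can be obtained from $G$ by vertex deletions and edge contractions, and a class is \emph{induced-minor-closed} if it is closed under isomorphism and taking induced minors. One would guess that in an induced-minor-closed class an expensive choice can always be contracted to a cheap one, so that superpolynomial growth forces exponential growth. This is the following conjecture, which comes from~\cite{GL}.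

\begin{conjecture}\label{conj}
Every induced-minor-closed class is either tame or feral.
\end{conjecture}

\subsection{Results}

The conjecture is false. In Section~\ref{sec:construction} we define graphs $H_{p,\ell}$ made of $p$ blocks of length $\ell$.

\begin{theorem}\label{thm:main}
Let $\mathcal F$ be the class of all graphs isomorphic to an induced minor of some $H_{m,m}$, $m\ge1$. Then $\mathcal F$ is induced-minor-closed, all its members are planar and have pathwidth at most $4$, and $\mathcal F$ is neither tame nor feral. More precisely, every $n$-vertex graph in $\mathcal F$ has at most $165(n+1)^{12}\,2^{\sqrt{n/2}}$ minimal separators, while for each $m\ge1$ and $n=3m^2+3m+2$ the class contains an $n$-vertex graph with at least $2^{m}\ge2^{\sqrt{n/8}}$ minimal separators.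
\end{theorem}

Using other proportions of $p$ and $\ell$, we obtain a whole spectrum of growth rates.

\begin{theorem}\label{thm:spectrum}
Let $n_0\ge1$ be an integer and let $f:[n_0,\infty)\to[1,\infty)$ be such that $f$ is nondecreasing, $f(n)/n$ is nonincreasing, and $\log_2 n\le f(n)\le n$. Then there is an induced-minor-closed class $\mathcal F_f$ of planar graphs of pathwidth at most $4$ such that $s(n)$, the maximum number of minimal separators of a graph in $\mathcal F_f$ with at most $n$ vertices, satisfies
\[
\log_2 s(n)=\Theta(f(n)).
\]
In particular, if $f(n)/\log n\to\infty$ and $f(n)/n\to0$, then $\mathcal F_f$ is neither tame nor feral.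
\end{theorem}

Examples are $f(n)=\log_2^2n$ and $f(n)=n/\log_2n$ with $n_0=16$, and $f(n)=n^{\varepsilon}$ for $0<\varepsilon<1$ with $n_0$ large enough that $\log_2 n\le n^\varepsilon$ from $n_0$ on.

\subsection{The idea}

We need a gadget that stores one bit, has a size we can prescribe, and cannot be made smaller by contractions without losing its bit. A block of $H_{p,\ell}$ is such a gadget. It contains $2\ell$ vertices each of which must be kept, uncontracted, if both values of the bit are to remain possible; Section~\ref{sec:oneblock} shows this by hand for a single deletion or contraction, and Lemma~\ref{lem:good} in general. So an $n$-vertex induced minor of $H_{p,\ell}$ stores at most $\min\{p,n/(2\ell)\}$ bits. For $p=\ell=m$ this is at most $\sqrt{n/2}$, whatever $m$ is.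

The main work is to show that the minimal separators of an induced minor of $H_{p,\ell}$ are determined by these bits up to a polynomial factor (Proposition~\ref{prop:upper}). Section~\ref{sec:tools} prepares the tools: with each minimal separator $S$ we associate two \emph{sides}, which come from two components with neighborhood $S$. Section~\ref{sec:common} treats the separators whose two sides run next to each other through a stretch of blocks, and Section~\ref{sec:nocommon} all others. The theorems follow in Section~\ref{sec:proofs}.

\section{The graphs $H_{p,\ell}$}\label{sec:construction}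

\subsection{Definition}

Let $p,\ell\ge1$. The vertices of $H=H_{p,\ell}$ are
\[
u_0,\dots,u_{p\ell};\qquad v_t^0,v_t^1\ (1\le t\le p\ell);\qquad x_0,\dots,x_p;\qquad q_j^0,q_j^1\ (1\le j\le p).
\]
\emph{Block} $j$ consists of the indices $t$ with $(j-1)\ell<t\le j\ell$. The edges are as follows, for $i\in\{0,1\}$:
\begin{itemize}
\item $v_t^i$ is adjacent to $u_{t-1}$ and $u_t$;
\item if $t$ is in block $j$, then $v_t^i$ is adjacent to $q_j^{1-i}$;
\item for each $j$, the vertices $q_j^0$ and $q_j^1$ are adjacent to each other, and both are adjacent to $x_{j-1}$ and $x_j$.
\end{itemize}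
Thus $|V(H_{p,\ell})|=3p\ell+3p+2$. The vertices $u_t$ and $v_t^i$ form a long \emph{strand}, a chain of $4$-cycles. The vertices $x_j$ are the \emph{stations}, and one passes from $x_{j-1}$ to $x_j$ through one of the two \emph{guards} $q_j^0,q_j^1$ of block $j$. Note the crossed superscripts: the guard $q_j^i$ watches over the vertices $v_t^{1-i}$ of its block. See Figure~\ref{fig:block}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,every node/.style={font=\scriptsize}]
\filldraw[fill=gray!20,draw=gray] (1.55,0) ellipse (0.65 and 0.5);
\node at (1.55,0) {block 1};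
\draw (0,2.4)--(0,-2.4);
\draw (0.9,0)--(0,2.4) (0.9,0)--(0,-2.4);
\draw (-1.1,0)--(0,2.4) (-1.1,0)--(0,-2.4);
\foreach \a/\b/\c in {2.2/3.1/4,4/4.9/5.8,5.8/6.7/7.6}{
 \draw (\a,0)--(\b,0.9)--(\c,0)--(\b,-0.9)--(\a,0);
 \draw (\b,0.9)--(0,2.4);
 \draw (\b,-0.9)--(0,-2.4);
 \fill (\b,0.9) circle (1.6pt);
 \fill (\b,-0.9) circle (1.6pt);
}
\foreach \a in {2.2,4,5.8,7.6,0.9,-1.1}{\fill (\a,0) circle (1.6pt);}
\fill (0,2.4) circle (1.6pt);
\fill (0,-2.4) circle (1.6pt);
\node[above] at (0,2.4) {$q_2^1$};
\node[below] at (0,-2.4) {$q_2^0$};
\node[left] at (-1.1,0) {$x_2$};
\node[left] at (0.9,0) {$x_1$};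
\node[right] at (2.25,0) {$u_3$};
\node[above] at (4,0.05) {$u_4$};
\node[above] at (5.8,0.05) {$u_5$};
\node[right] at (7.6,0) {$u_6$};
\node[below] at (3.1,0.87) {$v_4^0$};
\node[below] at (4.9,0.87) {$v_5^0$};
\node[below] at (6.7,0.87) {$v_6^0$};
\node[above] at (3.1,-0.87) {$v_4^1$};
\node[above] at (4.9,-0.87) {$v_5^1$};
\node[above] at (6.7,-0.87) {$v_6^1$};
\end{tikzpicture}
\caption{A plane drawing of $H_{2,3}$ with block 2 shown in full. Everything belonging to block 1 lies in the shaded disc, whose boundary it meets only in $u_3$ and $x_1$. The upper guard $q_2^1$ is adjacent to all $v_t^0$ of its block, the lower guard $q_2^0$ to all $v_t^1$.}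
\label{fig:block}
\end{figure}

\subsection{One block by hand}\label{sec:oneblock}

We call disjoint vertex sets \emph{anticomplete} if there is no edge between them, and a vertex set \emph{connected} if it is nonempty and induces a connected subgraph.

Let $p=1$ and write $q^i=q_1^i$. We look for disjoint connected anticomplete sets $A,B$ with $u_0,u_\ell\in A$ and $x_0,x_1\in B$. The guards are adjacent to $x_0\in B$, so $A$ contains neither of them. Hence $A$ lies in the strand and, being connected, contains all $u_t$. The only neighbors of $x_0$ are the guards, so $B$ contains a guard $q^i$. Its neighbors $v_1^{1-i},\dots,v_\ell^{1-i}$ are then not in $A$, and to get from $u_{t-1}$ to $u_t$ the set $A$ must use $v_t^i$, for every $t$. So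
\[
A=\{u_0,\dots,u_\ell\}\cup\{v_1^i,\dots,v_\ell^i\},\qquad B=\{x_0,q^i,x_1\},
\]
where for $B$ we used that the other guard is adjacent to $v_1^i\in A$, and that every vertex of the strand is in $A$ or adjacent to $A$. There are exactly two solutions, one for each $i$: the block stores one bit. All remaining vertices, the $v_t^{1-i}$ and $q^{1-i}$, are adjacent to both sides and form a minimal separator.

Now damage a single vertex, say $v_t^0$, and look for sets $A,B$ as before, where a vertex arising by contraction from $u_0$ or $u_\ell$ takes over its role.
\begin{itemize}
\item \emph{Delete $v_t^0$.} Then $A$ must pass through $v_t^1$, so $q^0\notin B$, and only $i=1$ survives.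
\item \emph{Contract $v_t^0$ with $u_{t-1}$ or $u_t$.} The new vertex is on the way from $u_0$ to $u_\ell$, hence in $A$, and it is adjacent to $q^1$. So $q^1\notin B$, and only $i=0$ survives.
\item \emph{Contract $v_t^0$ with $q^1$.} The new vertex is adjacent to $x_0\in B$ and to $u_t\in A$, so it is in neither side. Then $A$ must pass through $v_t^1$, so $q^0\notin B$ either, and no solution survives.
\end{itemize}
By symmetry the same is true of $v_t^1$. So a single deletion or contraction that involves one of the $2\ell$ vertices $v_t^i$ destroys the bit of the block. Lemma~\ref{lem:good} extends this to arbitrary sequences of deletions and contractions.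

\subsection{Many minimal separators}

We recall the standard description of minimal separators. For a set $C$ of vertices of $G$ let $N_G(C)$ be the set of vertices outside $C$ with a neighbor in $C$.

\begin{lemma}\label{lem:full}
If $S$ is a minimal $u$-$v$-separator of $G$ and $C_u,C_v$ are the components of $G-S$ containing $u$ and $v$, then $N_G(C_u)=N_G(C_v)=S$. Conversely, if $A,B$ are distinct components of $G-S$ with $N_G(A)=N_G(B)=S$, then $S$ is a minimal $a$-$b$-separator for all $a\in A$, $b\in B$.
\end{lemma}

\begin{proof}
The neighborhood of a component of $G-S$ is contained in $S$. If some $s\in S$ had no neighbor in $C_u$, then $C_u$ would still be a component of $G-(S\setminus\{s\})$, and $S\setminus\{s\}$ would separate $u$ from $v$, contradicting minimality. The same holds for $C_v$. Conversely, $S$ separates $a$ from $b$. A proper subset $S'$ of $S$ misses some $s\in S$, and then $A\cup\{s\}\cup B$ is connected in $G-S'$.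
\end{proof}

\begin{proposition}\label{prop:lower}
$H_{p,\ell}$ has at least $2^p$ minimal separators.
\end{proposition}

\begin{proof}
For $\sigma\in\{0,1\}^p$ let $A_\sigma$ consist of all $u_t$ and, for each block $j$, all $v_t^{\sigma_j}$ with $t$ in block $j$. Let $B_\sigma$ consist of all $x_j$ and all $q_j^{\sigma_j}$. Both sets are connected. They are anticomplete, since the only neighbor of $v_t^{\sigma_j}$ outside the strand is $q_j^{1-\sigma_j}\notin B_\sigma$, and the $u_t$ have no neighbors outside the strand. The set $S_\sigma$ of the remaining vertices consists, for each block $j$, of the vertices $v_t^{1-\sigma_j}$, each adjacent to $u_t\in A_\sigma$ and to $q_j^{\sigma_j}\in B_\sigma$, and of $q_j^{1-\sigma_j}$, adjacent to $v_{j\ell}^{\sigma_j}\in A_\sigma$ and $x_j\in B_\sigma$. So $A_\sigma$ and $B_\sigma$ are components of $H-S_\sigma$ with neighborhood $S_\sigma$, and $S_\sigma$ is a minimal separator by Lemma~\ref{lem:full}. The $2^p$ sets $S_\sigma$ are distinct.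
\end{proof}

\subsection{Planarity and pathwidth}

A \emph{path decomposition} of a graph is a sequence of vertex sets (bags) such that every vertex and every edge is contained in some bag and the bags containing a given vertex are consecutive. Its width is the largest size of a bag minus one, and the \emph{pathwidth} is the least width of a path decomposition. Pathwidth does not increase under vertex deletion, nor under contraction of an edge $yz$: replace $y$ and $z$ in all bags by the new vertex, whose bags are consecutive because some bag contained both. Planarity, too, is preserved by these operations.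

\begin{lemma}\label{lem:planar}
Every induced minor of $H_{p,\ell}$ is planar and has pathwidth at most $4$.
\end{lemma}

\begin{proof}
It suffices to treat $H_{p,\ell}$. For $j=1,\dots,p$ in order, take the bag $\{x_{j-1},q_j^0,q_j^1,u_{(j-1)\ell}\}$; then, for each $t$ in block $j$ in order, the two bags $\{q_j^0,q_j^1,u_{t-1},u_t,v_t^0\}$ and $\{q_j^0,q_j^1,u_{t-1},u_t,v_t^1\}$; then the bag $\{x_j,q_j^0,q_j^1,u_{j\ell}\}$. Every edge is in a bag. The bags of $q_j^i$ are those listed for $j$, each $v_t^i$ is in one bag, the bags of $u_t$ are the bags for $t$ and $t+1$ and those listed between them (where they exist, together with the first bag of all for $t=0$ and the last bag of all for $t=p\ell$), and those of $x_j$ are the last bag for $j$ and the first for $j+1$ (where they exist). All these are consecutive, and no bag has more than five vertices.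

For planarity, let $H^{(j)}$ be the subgraph induced by the vertices $x_0,u_0$ and all vertices of the first $j$ blocks, that is, $u_t,v_t^i$ with $t\le j\ell$, and $x_k,q_k^i$ with $k\le j$. We show by induction that $H^{(j)}$ has a plane drawing in a closed disc that meets the boundary circle exactly in $u_{j\ell}$ and $x_j$. For $j=0$ there are just two isolated vertices. For the step from $j$ to $j+1$, place the disc with $x_j$ at its westernmost and $u_{j\ell}$ at its easternmost point, and proceed as in Figure~\ref{fig:block}. Put $q_{j+1}^1$ to the north and $q_{j+1}^0$ to the south, join both to $x_j$ on the west side of the disc, and draw the edge $q_{j+1}^0q_{j+1}^1$ further west. Draw the new part of the strand as a chain of quadrilaterals going east from $u_{j\ell}$, the vertices $v_t^0$ on the upper side being joined to $q_{j+1}^1$ and the vertices $v_t^1$ on the lower side to $q_{j+1}^0$. Put $x_{j+1}$ west of the edge $q_{j+1}^0q_{j+1}^1$ and join it to both ends. The outer face is now bounded by the cycle through $x_{j+1}$, $q_{j+1}^1$, $v_{(j+1)\ell}^0$, $u_{(j+1)\ell}$, $v_{(j+1)\ell}^1$, $q_{j+1}^0$. It has both $u_{(j+1)\ell}$ and $x_{j+1}$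 on its boundary, so the drawing can be enclosed in a disc as required.
\end{proof}

\section{Separators of an induced minor, seen in $H_{p,\ell}$}\label{sec:tools}

In this section and the next two we prove the following upper bound.

\begin{proposition}\label{prop:upper}
Let $G$ be an $n$-vertex induced minor of $H_{p,\ell}$, $n\ge1$. Then there is an integer $g$ with $0\le g\le\min\{p,\,n/(2\ell)\}$ such that $G$ has at most
\[
(n+1)^{12}+128n^3+n^4(2n+4)^2\,2^g\ \le\ 165\,(n+1)^{12}\,2^g
\]
minimal separators.
\end{proposition}

The bound must not depend on $p$ or $\ell$ other than through $g$: the graph $G$ may be much smaller than $H_{p,\ell}$, and it has passed through unknown contractions. So we pull each minimal separator of $G$ back to $H_{p,\ell}$, where we know the structure, but we count positions in $H_{p,\ell}$ by means of the $n$ vertices of $G$.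

\subsection{Notation in $H$}

Fix $H=H_{p,\ell}$. Put $y_j=u_{j\ell}$ and $T_j=\{y_j,x_j\}$ for $0\le j\le p$. For $1\le j\le p$ and $i\in\{0,1\}$ let
\begin{align*}
\Sigma_j&=\{u_t:(j-1)\ell\le t\le j\ell\}\cup\{v_t^0,v_t^1:t\text{ in block }j\},\\
V_j&=\Sigma_j\cup\{q_j^0,q_j^1,x_{j-1},x_j\},\qquad \mathrm{Int}_j=V_j\setminus(T_{j-1}\cup T_j),\\
Z_j&=T_{j-1}\cup T_j\cup\{q_j^0,q_j^1\},\qquad R_j=V_j\setminus Z_j=\Sigma_j\setminus\{y_{j-1},y_j\},
\end{align*}
and let $P_j^i$ be the induced path
$u_{(j-1)\ell},\,v^i_{(j-1)\ell+1},\,u_{(j-1)\ell+1},\,\dots,\,v^i_{j\ell},\,u_{j\ell}$,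
ordered from $y_{j-1}$ to $y_j$. For $0\le j\le p$ let
\[
L_j=(V_1\cup\dots\cup V_j)\setminus T_j,\qquad M_j=(V_{j+1}\cup\dots\cup V_p)\setminus T_j,
\]
so that $L_0=M_p=\emptyset$.

Every edge of $H$ lies inside some $V_j$. Moreover $V_j\cap V_{j+1}=T_j$, and $V_i\cap V_j=\emptyset$ for $|i-j|\ge2$. Hence $V(H)$ is the disjoint union of $L_j$, $T_j$ and $M_j$, with no edges between $L_j$ and $M_j$. Likewise, removing $T_{j-1}\cup T_j$ leaves the pairwise anticomplete sets $L_{j-1}$, $\mathrm{Int}_j$, $M_j$. Inside $V_j$, the stations $x_{j-1},x_j$ are adjacent only to the guards $q_j^0,q_j^1$. All neighbors of vertices of $R_j$ lie in $\Sigma_j\cup\{q_j^0,q_j^1\}$. Finally, every path in $H[\Sigma_j]$ from $u_s$ to $u_e$ contains all $u_t$ with $t$ between $s$ and $e$.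

The map $u_t\mapsto u_{p\ell-t}$, $v_t^i\mapsto v^i_{p\ell+1-t}$, $x_j\mapsto x_{p-j}$, $q_j^i\mapsto q^i_{p+1-j}$ is an automorphism of $H$, which we call the \emph{reflection}.

\subsection{Two lemmas on connected sets}

The first lemma says that a connected set stays connected when it is cut off at sets $T_j$ in which it has at most one vertex.

\begin{lemma}\label{lem:local}
Let $C\subseteq V(H)$ be connected.
\begin{enumerate}
\item[(a)] If $|C\cap T_j|\le1$, then each of $C\cap(L_j\cup T_j)$ and $C\cap(T_j\cup M_j)$ is empty or connected.
\item[(b)] If $|C\cap T_{j-1}|\le1$ and $|C\cap T_j|\le1$, then $C\cap V_j$ is empty or connected.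
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a path in $H[C]$ between two vertices of $C\cap(L_j\cup T_j)$. If it contained a vertex of $M_j$, it would contain a vertex of $T_j$ before and another one after it, which is impossible. The other case is the same. (b) Since $V_j=(L_j\cup T_j)\cap(T_{j-1}\cup M_{j-1})$, this follows by applying (a) first to $C$ and $T_j$, then, unless this set is empty, to $C\cap(L_j\cup T_j)$ and $T_{j-1}$.
\end{proof}

The second lemma is the main tool. It says that as soon as one of two anticomplete connected sets contains a guard, the other has almost no freedom in that block.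

\begin{lemma}[Guard lemma]\label{lem:guard}
Let $C,D\subseteq V(H)$ be disjoint, connected and anticomplete, and let $q_j^i\in D$. Then $C\cap V_j$ is empty or the vertex set of a subpath of $P_j^i$.
\end{lemma}

\begin{proof}
The set $C$ contains neither $q_j^i$ nor any of its neighbors $q_j^{1-i},x_{j-1},x_j$ and $v_t^{1-i}$ ($t$ in block $j$). So $C\cap V_j\subseteq V(P_j^i)$. In particular $C\cap T_{j-1}\subseteq\{y_{j-1}\}$ and $C\cap T_j\subseteq\{y_j\}$, so $C\cap V_j$ is empty or connected by Lemma~\ref{lem:local}(b). As $P_j^i$ is an induced path, its connected subsets are the vertex sets of its subpaths.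
\end{proof}

\begin{remark}
The proof uses the edge $q_j^0q_j^1$, and if these edges were left out of the construction, the resulting class would be feral. Indeed, delete from $H_{1,2k}$ the edge $q_1^0q_1^1$ and the vertices $u_0,u_2,\dots,u_{2k}$. For each $\tau\in\{0,1\}^k$ let $A$ consist of $q_1^0$ and of $u_{2h-1},v_{2h-1}^1,v_{2h}^1$ for all $h$ with $\tau_h=0$, and let $B$ consist of $q_1^1$ and of $u_{2h-1},v_{2h-1}^0,v_{2h}^0$ for all $h$ with $\tau_h=1$. These sets are connected and anticomplete. The remaining vertices are $x_0,x_1$, adjacent to both guards, the vertices $v_{2h-1}^0,v_{2h}^0$ with $\tau_h=0$, adjacent to $u_{2h-1}\in A$ and $q_1^1\in B$, and the vertices $v_{2h-1}^1,v_{2h}^1$ with $\tau_h=1$, adjacent to $u_{2h-1}\in B$ and $q_1^0\in A$. By Lemma~\ref{lem:full} this gives $2^k$ minimal separators on $5k+4$ vertices, all within one block.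
\end{remark}

\subsection{Lifting}

From now on fix an $n$-vertex induced minor $G$ of $H$, $n\ge1$. It is given by $n$ disjoint connected \emph{branch sets} $W\subseteq V(H)$, where two vertices of $G$ are adjacent if and only if there is an edge of $H$ between their branch sets. We identify the vertices of $G$ with the branch sets.

For each minimal separator $S$ of $G$ choose, by Lemma~\ref{lem:full}, two components of $G-S$ with neighborhood $S$, and let $A,B\subseteq V(H)$ be the unions of the branch sets in them. These \emph{sides} $A,B$ of $S$ are disjoint, connected in $H$, anticomplete, and unions of branch sets. Each $W\in S$ is disjoint from $A\cup B$, and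
\begin{equation}\label{eq:S}
S=\{W: W\cap A=\emptyset,\ W\text{ adjacent to }A\}=\{W: W\cap B=\emptyset,\ W\text{ adjacent to }B\},
\end{equation}
where $W$ runs over the branch sets and is adjacent to a disjoint set if there is an edge of $H$ between them. The choice of which side is called $A$ is ours, and will be made as convenient. By~\eqref{eq:S}, either side determines $S$. More is true: if $R\subseteq V(H)$ and all neighbors of $R$ lie in $R\cup R'$, then the branch sets $W\in S$ with $W\subseteq R$ are determined by $A\cap(R\cup R')$, and also by $B\cap(R\cup R')$.

The guard lemma produces sides that meet $V_j$ in a subpath. The length of $P_j^i$ is not bounded in terms of $n$, but still we can count such subpaths.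

\begin{lemma}\label{lem:interval}
Fix $j$ and $i$. Let $C$ be a union of branch sets such that $X=C\cap V_j$ is the vertex set of a nonempty subpath of $P_j^i$. Then $X$ is determined by the branch set $W_1$ containing its first vertex and the branch set $W_2$ containing its last vertex. So at most $n^2$ sets $X$ arise in this way, and at most $n$ if the last vertex is prescribed.
\end{lemma}

\begin{proof}
As $W_1\subseteq C$, we have $W_1\cap V(P_j^i)\subseteq X$. So the first vertex of $X$ is the first vertex of $W_1\cap V(P_j^i)$. In the same way $W_2$ determines the last vertex.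
\end{proof}

For a minimal separator with sides $A,B$ let $I_A=\{j:T_j\cap A\ne\emptyset\}$ and $I_B=\{j:T_j\cap B\neq\emptyset\}$. As $A$ is connected and $T_k$ separates $T_i$ from $T_j$ for $i<k<j$, the set $I_A$ is an interval of integers, possibly empty, and so is $I_B$. Let
\[
J=I_A\cap I_B .
\]
This is the interval of those $j$ for which both sides pass through $T_j$. The separators with long intervals $J$ are the ones that carry the bits.

\section{Separators with $J\ne\emptyset$}\label{sec:common}

In this section we consider minimal separators $S$ with $J=\{\alpha,\alpha+1,\dots,\beta\}\ne\emptyset$. For $j\in J$ one of the two vertices of $T_j$ is in $A$, the other in $B$. Name the sides so that $y_\alpha\in A$ and $x_\alpha\in B$.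

\subsection{Two states per block}

\begin{lemma}\label{lem:states}
For all $j\in J$ we have $y_j\in A$ and $x_j\in B$. If $j-1,j\in J$, then for exactly one $i\in\{0,1\}$
\[
A\cap V_j=V(P_j^i)\quad\text{and}\quad B\cap V_j=\{x_{j-1},q_j^i,x_j\}.
\]
We then say that block $j$ is in \emph{state} $i$.
\end{lemma}

\begin{proof}
We use induction on $j$; for $j=\alpha$ the first statement holds by the choice of names. Let $j-1,j\in J$ and suppose $y_{j-1}\in A$, $x_{j-1}\in B$. Each of $A,B$ has exactly one vertex in each of $T_{j-1},T_j$, so $A\cap V_j$ and $B\cap V_j$ are connected by Lemma~\ref{lem:local}(b). The guards of block $j$ are adjacent to $x_{j-1}\in B$, so they are not in $A$. Without the guards, the stations are isolated in $H[V_j]$. So $A\cap V_j$, which contains $y_{j-1}$ and a vertex of $T_j$, is contained in $\Sigma_j$ and contains $y_j$. Hence $x_j\in B$.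

Now $B\cap V_j$ is connected and contains $x_{j-1}$ and $x_j$, so it contains a guard $q_j^i$. By the guard lemma $A\cap V_j$ is the vertex set of a subpath of $P_j^i$, and as it contains both ends, $A\cap V_j=V(P_j^i)$. Every vertex of $\Sigma_j$ is then in $A$ or adjacent to $A$, and $q_j^{1-i}$ is adjacent to $v_{j\ell}^i\in A$. So $B\cap V_j=\{x_{j-1},q_j^i,x_j\}$. In particular $i$ is unique.
\end{proof}

Each $W\in S$ is connected and avoids all $T_j\subseteq A\cup B$ with $j\in J$. So it lies in $L_\alpha$ (the \emph{left part} of $S$), or in $\mathrm{Int}_j$ with $\alpha<j\le\beta$ (the \emph{middle part}), or in $M_\beta$ (the \emph{right part}). We bound separately the number of possibilities for each part and for $\alpha$ and $\beta$.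

\subsection{The middle part}

Call block $j$ \emph{good} if $\{v_t^0\}$ and $\{v_t^1\}$ are branch sets for all $t$ in block $j$, and let $g$ be the number of good blocks. A good block contributes $2\ell$ branch sets, so
\[
0\le g\le\min\{p,\,n/(2\ell)\}.
\]
The following lemma is the general form of the observation in Section~\ref{sec:oneblock}.

\begin{lemma}\label{lem:good}
If both states of block $j$ occur, for two minimal separators of $G$ whose intervals $J$ contain $j-1$ and $j$, then block $j$ is good.
\end{lemma}

\begin{proof}
Let block $j$ be in state $0$ for the separator with sides $A_1,B_1$ and in state $1$ for the separator with sides $A_2,B_2$. Let $t$ be in block $j$. As $v_t^0\in A_1$, there is a branch set $W\subseteq A_1$ containing $v_t^0$. As $v_t^0\notin A_2$ and $A_2$ is a union of branch sets, $W\cap A_2=\emptyset$. If $W\neq\{v_t^0\}$, then $W$, being connected, contains a neighbor of $v_t^0$, which is $u_{t-1}$, $u_t$ or $q_j^1$. But $u_{t-1},u_t\in A_2$ and $q_j^1\notin A_1$, a contradiction. So $\{v_t^0\}$ is a branch set. Exchanging the two separators and the superscripts $0$ and $1$, we see that $\{v_t^1\}$ is a branch set.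
\end{proof}

All neighbors of $\mathrm{Int}_j$ lie in $V_j$, so by~\eqref{eq:S} the sets $W\in S$ with $W\subseteq\mathrm{Int}_j$ are determined by $A\cap V_j$, hence by the state of block $j$. In a block that is not good at most one state occurs among all separators. So \emph{for given $\alpha,\beta$, the middle part of $S$ takes at most $2^g$ values.}

\subsection{The left and right parts}

Let $\alpha$ be given. To the left of $T_\alpha$ the two sides do not both reach $T_{\alpha-1}$, so one of them ends quickly, and this one we can count. If $\alpha=0$, then $L_\alpha=\emptyset$ and the left part is empty. Let $\alpha\ge1$ and put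
\[
A_L=A\cap(L_\alpha\cup T_\alpha),\qquad B_L=B\cap(L_\alpha\cup T_\alpha).
\]
As $A\cap T_\alpha=\{y_\alpha\}$ and $B\cap T_\alpha=\{x_\alpha\}$, both are connected by Lemma~\ref{lem:local}(a). All neighbors of $L_\alpha$ lie in $L_\alpha\cup T_\alpha$, so by~\eqref{eq:S} the left part of $S$ is determined by $A_L$, and also by $B_L$. There are three cases.

\emph{No guard of block $\alpha$ is in $B$.} These guards are the only neighbors of $x_\alpha$ in $L_\alpha\cup T_\alpha$, so $B_L=\{x_\alpha\}$.

\emph{Some $q_\alpha^i\in B$, and $y_{\alpha-1}\in A$.} By the guard lemma $A\cap V_\alpha$ is the vertex set of a subpath of $P_\alpha^i$ containing both ends, so it is $V(P_\alpha^i)$. Every vertex of $\Sigma_\alpha$ is then in $A$ or adjacent to $A$, so $B\cap\Sigma_\alpha=\emptyset$. As $\alpha-1\notin J$ while $A$ meets $T_{\alpha-1}$, we have $B\cap T_{\alpha-1}=\emptyset$. So the connected set $B_L$, which contains $x_\alpha$, cannot leave $V_\alpha$ through $T_{\alpha-1}$, and as it avoids $\Sigma_\alpha$ and $x_{\alpha-1}$, we get $B_L\subseteq\{x_\alpha,q_\alpha^0,q_\alpha^1\}$.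

\emph{Some $q_\alpha^i\in B$, and $y_{\alpha-1}\notin A$.} By the guard lemma $A\cap V_\alpha$ is the vertex set of a subpath of $P_\alpha^i$, with last vertex $y_\alpha$. It does not meet $T_{\alpha-1}$. So the connected set $A_L$ does not extend beyond $V_\alpha$, and $A_L=A\cap V_\alpha$. By Lemma~\ref{lem:interval} there are at most $n$ possibilities for $A_L$, for each $i$.

In the first two cases $B_L$ is one of the four sets $\{x_\alpha\}\cup Q$ with $Q\subseteq\{q_\alpha^0,q_\alpha^1\}$. So \emph{for given $\alpha$, the left part of $S$ takes at most $2n+4$ values.} Since $y_\beta\in A$ and $x_\beta\in B$ by Lemma~\ref{lem:states}, the reflection shows that for given $\beta$ the right part takes at most $2n+4$ values.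

\subsection{The positions $\alpha$ and $\beta$}

There are $p+1$ conceivable values of $\alpha$, but $p$ may be much larger than any polynomial in $n$. Again the branch sets help. We claim that $\alpha$ is determined by the pair $(W^y,W^x)$ of branch sets with $y_\alpha\in W^y\subseteq A$ and $x_\alpha\in W^x\subseteq B$. Suppose separators $S_1,S_2$ have the same pair, but $\alpha_1<\alpha_2$. The sides $A_2,B_2$ of $S_2$ satisfy $y_{\alpha_1}\in W^y\subseteq A_2$ and $x_{\alpha_1}\in W^x\subseteq B_2$. So $\alpha_1$ belongs to the interval $J$ of $S_2$, whose minimum is $\alpha_2$, a contradiction. Hence at most $n^2$ values of $\alpha$ occur, and likewise at most $n^2$ values of $\beta$.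

Altogether, \emph{$G$ has at most $n^4(2n+4)^2\,2^g$ minimal separators with $J\ne\emptyset$.}

\section{Separators with $J=\emptyset$}\label{sec:nocommon}

If the sides never pass through the same $T_j$, they face each other in at most one block, and we expect only polynomially many possibilities. We show that, unless $S$ is small, there is such a block, and one of the sides contains a guard of it. By the guard lemma the other side then meets the block in a subpath, which can be counted.

\begin{lemma}\label{lem:nocommon}
Let $S$ be a minimal separator of $G$ with sides $A,B$ such that $J=\emptyset$ and $|S|\ge13$. Then there is a block $j$ such that every $W\in S$ meets $Z_j$ or is contained in $R_j$, and for some $C\in\{A,B\}$ and $i\in\{0,1\}$ the set $C\cap V_j$ is the vertex set of a nonempty subpath of $P_j^i$.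
\end{lemma}

\begin{proof}
\emph{Step 1: finding the block.} We show that, with suitable naming of the sides, there is a block $j$ such that
\begin{enumerate}
\item[(i)] every $W\in S$ meets $Z_j$ or is contained in $R_j$;
\item[(ii)] if $q_j^0,q_j^1\notin A$, then $A\cap\Sigma_j$ is empty or connected.
\end{enumerate}

Suppose first that $I_A\ne\emptyset\ne I_B$. These are disjoint intervals, so we may name the sides such that $a:=\max I_A<b:=\min I_B$. As $A$ is connected, meets $T_a$ and avoids $T_{a+1}$, we have $A\subseteq L_{a+1}$; likewise $B\subseteq M_{b-1}$. If $b\ge a+2$, then $B\subseteq M_{a+1}$. Each $W\in S$ is connected and adjacent to both $A$ and $B$, so it meets $T_{a+1}$, and $|S|\le2$, contrary to assumption. So $b=a+1$; put $j=b$. Thus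
\[
A\subseteq L_j,\quad B\subseteq M_{j-1},\quad A\cap T_{j-1}\ne\emptyset .
\]
Let $W\in S$ miss $T_{j-1}\cup T_j$. Then $W$ lies in $L_{j-1}$, in $M_j$ or in $\mathrm{Int}_j$. In the first case it is not adjacent to $B$, in the second not to $A$. So $W\subseteq\mathrm{Int}_j=R_j\cup\{q_j^0,q_j^1\}$, which proves (i). For (ii), let $q_j^0,q_j^1\notin A$ and suppose that $H[A\cap\Sigma_j]$ has a component $K$ not containing $y_{j-1}$. As $A\cap T_j=\emptyset$, we have $K\subseteq R_j$. All neighbors of $R_j$ lie in $\Sigma_j\cup\{q_j^0,q_j^1\}$, and the guards are not in $A$, so $K$ has no neighbor in $A\setminus K$. Hence $K=A$, contradicting $A\cap T_{j-1}\ne\emptyset$. So every component contains $y_{j-1}$, and there is at most one.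

Suppose now that one of $I_A,I_B$ is empty, say $I_A=\emptyset$. Then $A$ avoids all $T_k$. Being connected, it is contained in $\mathrm{Int}_j$ for some $j$. Every $W\in S$ is adjacent to $A$, so it meets $V_j$. If it misses $Z_j$, then, being connected and missing $T_{j-1}\cup T_j$, it is contained in $\mathrm{Int}_j$, hence in $R_j$. This proves (i). If the guards are not in $A$, then $A\subseteq R_j\subseteq\Sigma_j$, which proves (ii).

\smallskip
\emph{Step 2: a guard is used.} Suppose that one of the sides, call it $D$, contains a guard $q_j^i$ of block $j$, and let $C$ be the other side. By the guard lemma, $C\cap V_j$ is empty or the vertex set of a subpath of $P_j^i$. If it is empty, then no $W\subseteq R_j$ is adjacent to $C$, so by (i) every $W\in S$ meets the six-element set $Z_j$, and $|S|\le6$, contrary to assumption. So $C\cap V_j$ is nonempty, and the lemma holds.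

\smallskip
\emph{Step 3: no guard is used.} It remains to show that $q_j^0,q_j^1\notin A\cup B$ is impossible. In this case we show that at most six sets $W\in S$ are contained in $R_j$. By (i) all other members of $S$ meet $Z_j$, and there are at most six of these, so $|S|\le12$, a contradiction.

Let $A'=A\cap\Sigma_j$, which is empty or connected by (ii). Since all neighbors of $R_j$ lie in $\Sigma_j\cup\{q_j^0,q_j^1\}$, each $W\in S$ with $W\subseteq R_j$ is adjacent to $A'$ and to $B\cap\Sigma_j$. If $A'=\emptyset$, there is no such $W$. If $A'$ is nonempty but contains no $u_t$, then it is a single vertex $v_t^i$, since the vertices $v_t^i$ are pairwise nonadjacent. Each such $W$ then contains $u_{t-1}$ or $u_t$, and there are at most two.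

Otherwise the vertices $u_t$ in $A'$ are $u_s,\dots,u_e$ for some $s\le e$, because $A'$ is connected. For the same reason each $v_t^i$ in $A'$ is adjacent to one of them, so
\[
A'\subseteq\{u_s,\dots,u_e\}\cup\{v_t^0,v_t^1:\ s\le t\le e+1\}.
\]
Let $W\in S$, $W\subseteq R_j$. Suppose that $W$ contains $v_t^i$ with $s<t\le e$. The neighbors of $v_t^i$ are $u_{t-1},u_t\in A$ and a guard, which is not in $R_j$. So $W=\{v_t^i\}$. But none of these neighbors is in $B$, so $W$ is not adjacent to $B$, a contradiction. Hence $W$ contains no such vertex, and since it is connected and avoids $u_s,\dots,u_e$, it lies entirely before $u_s$ or entirely after $u_e$ on the strand. Before $u_s$, the only vertices of $\Sigma_j\setminus A'$ that can be adjacent to $A'$ are $v_s^0$, $v_s^1$ and $u_{s-1}$; after $u_e$, they are $v_{e+1}^0$, $v_{e+1}^1$ and $u_{e+1}$ (where these exist). As $W$ is adjacent to $A'$, it contains one of these six vertices. So there are at most six such $W$.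
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
There are at most $(n+1)^{12}$ minimal separators with at most $12$ elements. Consider those with $J=\emptyset$ and $|S|\ge13$, and let $j,i,C$ be as in Lemma~\ref{lem:nocommon}. At most six $W\in S$ meet $Z_j$, so some branch set is contained in $R_j$. As the sets $R_j$ are disjoint, at most $n$ blocks $j$ are possible. Given $j$, at most six branch sets meet $Z_j$, so there are at most $2^6$ possibilities for $\{W\in S: W\cap Z_j\ne\emptyset\}$. Let $X=C\cap V_j$. Since $R_j$ and all its neighbors lie in $V_j$, equation~\eqref{eq:S} gives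
\[
\{W\in S: W\subseteq R_j\}=\{W\subseteq R_j:\ W\cap X=\emptyset,\ W\text{ adjacent to }X\}.
\]
By Lemma~\ref{lem:interval} there are at most $n^2$ sets $X$ for each $i$, so at most $2n^2$ possibilities for this set. In total there are at most $n\cdot 2^6\cdot2n^2=128n^3$ such separators.

Together with the bound of Section~\ref{sec:common} for $J\ne\emptyset$, this proves the first bound, with $g$ the number of good blocks. Since $2n+4\le6n$ and $g\ge0$, the sum is at most $(1+128+36)(n+1)^{12}\,2^g$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]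
An induced minor of an induced minor of $H_{m,m}$ is an induced minor of $H_{m,m}$, so $\mathcal F$ is induced-minor-closed. Its members are planar of pathwidth at most $4$ by Lemma~\ref{lem:planar}.

The graph $H_{m,m}$ has $n=3m^2+3m+2\le8m^2$ vertices and, by Proposition~\ref{prop:lower}, at least $2^m\ge2^{\sqrt{n/8}}$ minimal separators. This is not bounded by any polynomial in $n$, so $\mathcal F$ is not tame.

Let $G\in\mathcal F$ have $n\ge1$ vertices and be an induced minor of $H_{m,m}$. The integer $g$ of Proposition~\ref{prop:upper} satisfies
\[
g\le\min\Bigl\{m,\frac n{2m}\Bigr\}\le\sqrt{m\cdot\frac n{2m}}=\sqrt{n/2},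
\]
which does not depend on $m$. So $G$ has at most $165(n+1)^{12}\,2^{\sqrt{n/2}}$ minimal separators. For every $c>1$ this is less than $c^n$ for all large $n$, so $\mathcal F$ is not feral.
\end{proof}

Here the coupling of $p$ and $\ell$ matters: for fixed $\ell$ the graphs $H_{p,\ell}$ have $O(p)$ vertices and at least $2^p$ minimal separators, so any class containing all of them is feral. In general we want about $f(r)$ blocks in a graph with about $r$ vertices, which makes each block of length about $r/f(r)$.

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}]
For integers $r\ge n_0$ let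
\[
p(r)=\lfloor f(r)\rfloor\ge1,\qquad \ell(r)=\lceil r/f(r)\rceil\ge1,
\]
and let $\mathcal F_f$ be the class of all graphs isomorphic to an induced minor of some $H_{p(r),\ell(r)}$, $r\ge n_0$. It is induced-minor-closed and, by Lemma~\ref{lem:planar}, consists of planar graphs of pathwidth at most $4$.

\emph{Lower bound.} As $p(r)\ell(r)\le f(r)\bigl(r/f(r)+1\bigr)=r+f(r)\le2r$ and $p(r)\le r$, we have
\[
|V(H_{p(r),\ell(r)})|\le6r+3r+2\le11r.
\]
Let $n\ge11n_0$ and $r=\lfloor n/11\rfloor$. Then $r\ge n_0$ and $r\ge n/22$, and $H_{p(r),\ell(r)}$ has at most $n$ vertices. Since $f(r)/r\ge f(n)/n$, we have $f(r)\ge f(n)/22$. By Proposition~\ref{prop:lower},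
\[
\log_2s(n)\ge\lfloor f(r)\rfloor\ge f(r)/2\ge f(n)/44.
\]

\emph{Upper bound.} Let $n\ge n_0$, and let $G\in\mathcal F_f$ have $n'$ vertices, $1\le n'\le n$, and be an induced minor of $H_{p(r),\ell(r)}$. We bound the integer $g$ of Proposition~\ref{prop:upper}. If $r\le n$, then $g\le p(r)\le f(r)\le f(n)$, because $f$ is nondecreasing. If $r>n$, then
\[
g\le\frac{n'}{2\ell(r)}\le\frac n2\cdot\frac{f(r)}r\le\frac n2\cdot\frac{f(n)}n=\frac{f(n)}2,
\]
because $f(r)/r$ is nonincreasing. So in either case, using $\log_2(n+1)\le1+\log_2n\le2f(n)$ and $\log_2165<8\le8f(n)$,
\[
\log_2s(n)\le\log_2165+12\log_2(n+1)+f(n)\le33f(n).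
\]

Hence $\log_2s(n)=\Theta(f(n))$. If $\mathcal F_f$ were tame, then $\log_2 s(n)=O(\log n)$, which is false if $f(n)/\log n\to\infty$. If $f(n)/n\to0$, then for every $c>1$ we have $s(n)<c^n$ for all large $n$, so $\mathcal F_f$ is not feral.
\end{proof}

\begin{thebibliography}{1}
\bibitem{GL}
Peter Gartland and Daniel Lokshtanov,
\emph{Dominated Minimal Separators are Tame (Nearly All Others are Feral)},
arXiv:2007.08761 (2020).
\end{thebibliography}

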